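# Trading imaginary parameters for points in o-minimal structures

## 1. Endpoints as parameters, tested on small reducts

Take an o-minimal structure $M$ and a subset of $M$ that has been defined with the help of parameters from other sorts, say from a sort of imaginaries. Can those parameters be replaced by points of $M$? The first guess is: yes, and for a trivial reason. The set is a finite union of points and intervals, so use its endpoints as parameters.

The fine print makes this delicate. The definition must be carried out in a language that may be much poorer than the one in which $M$ is o-minimal. It may not even contain the order.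

**Definition (reduct of $T^{eq}$).** Let $T$ be a complete theory with one home sort $X$. Recall that $T^{eq}$ adds, for each $\emptyset$-definable equivalence relation on a power $X^n$, a sort for its classes together with the quotient map. A *reduct of $T^{eq}$* is a structure whose sorts are $X$ and some imaginary sorts of $T^{eq}$, and whose basic relations are some of the $\emptyset$-definable relations of $T^{eq}$ among these sorts. Not all relations of $T$ need be kept, even on $X$.

**Definition (stably embedded, istem).** The sort $X$ is *stably embedded* in such a reduct $\mathcal R$ if for every $n$, every subset of $X^n$ that is definable in $\mathcal R$ with parameters from arbitrary sorts of $\mathcal R$ is definable in $\mathcal R$ with parameters from $X$. This is evaluated in a sufficiently saturated model. $T$ is *istem* (intrinsically stably embedded) if $X$ is stably embedded in every reduct of $T^{eq}$. A structure is istem if its complete theory is.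

**Definition (o-minimal).** A structure $(M,<,\dots)$ with $<$ a linear order is *o-minimal* if every subset of $M$ definable with parameters is a finite union of points and open intervals $(a,b)$ with $a,b\in M\cup\{\pm\infty\}$. The order is not assumed dense: $(\mathbb Z,<)$ is o-minimal.

The problem comes from Michael Benedikt and Ehud Hrushovski, "Model Equivalences", arXiv:2406.15235 (2024): *Conjecture: all o-minimal structures are istem.* Let us test the guess.

*Test 1: the order is in $\mathcal R$, and $n=1$.* A subset of $X=M$ definable in $\mathcal R$ is a finite union of points and intervals, and $<$ together with the endpoints defines it. The guess is right.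

*Test 2: the order is in $\mathcal R$, and $n=2$.* Let $M$ be a real closed field, $Y=X^2$ (a separate sort of pairs), and let $\varphi(x_1,x_2,y)$ say $x_2<px_1+q$ for $y=(p,q)$. Let $\mathcal R=(X,Y;<,\varphi)$. The half-plane $\varphi(X^2,y)$ is not given by finitely many endpoints. But choose $u\ne u'$ in $X$ and put $v=pu+q$, $v'=pu'+q$. The conditions "$v$ is the supremum of $\{x:\varphi(u,x,y')\}$ and $v'$ is the supremum of $\{x:\varphi(u',x,y')\}$" are expressed in $\mathcal R$ over $u,u',v,v'\in X$ and hold only for $y'=y$. So "$\varphi(x_1,x_2,y')$ for some $y'$ with these properties" defines $\varphi(X^2,y)$ over $X$. Finitely many points of $X$ pinned the parameter down.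

*Test 3: no order.* Let $M$ be a divisible ordered abelian group (nontrivial), and let $Y$ be a sort for all half-lines $(-\infty,a)$ and $(a,\infty)$, realized for instance as $X^2/{\approx}$ with $(a,b)\approx(a',b')$ iff $a=a'$ and ($a=b\leftrightarrow a'=b'$). The class of $(a,a)$ codes $(-\infty,a)$, and the class of $(a,b)$ with $b\ne a$ codes $(a,\infty)$. Let $\mathcal R=(X,Y;\varphi)$ with $\varphi$ the membership relation. The only endpoint of $(-\infty,a)$ is $a$. The reflection $x\mapsto 2a-x$ acts on $X$ and on half-lines, so it is an automorphism of $\mathcal R$. It fixes $a$ and moves $(-\infty,a)$ to $(a,\infty)$. So $(-\infty,a)$ is *not* definable in $\mathcal R$ over its endpoint, and the guess in its literal form is wrong. But take one more point $b<a$ of $X$. Then $x<a$ iff some half-line contains $x$ and $b$ and omits $a$: for $x<a$ use $(-\infty,a)$, and a half-line containing $b<a$ and some $x>a$ contains $a$ by convexity. So $(-\infty,a)$ is definable over $\{a,b\}$.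

*Test 4: pinning a cut by finitely many points.* Let $Y$ be a copy of $X$ and $\varphi(x,y)$ the relation $x<y$. In $(\mathbb Z,<)$ the element $y=e$ is pinned down by its behavior at two points: $\varphi(e-1,y')\wedge\neg\varphi(e,y')$ forces $y'=e$. In $(\mathbb Q,<)$, agreement with $y$ on a finite subset of $X$ always leaves infinitely many $y'$.

So the reason behind the guess is wrong, while its answer survives the tests. The result is that the answer is yes.

**Theorem A.** *Let $T$ be the complete theory of an o-minimal structure, with ordered home sort $M$ (order not assumed dense). Let $X$ be a $\emptyset$-definable set of $T$ admitting a $\emptyset$-definable injection into $M\times\{1,\dots,B_0\}$. Let $\mathcal R$ be a structure whose sorts are $X$ and some sorts of $T^{eq}$, and whose relations are some $\emptyset$-definable relations of $T^{eq}$. Then $X$ is stably embedded in $\mathcal R$.*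

With $X=M$ and $B_0=1$ this is the conjecture: **all o-minimal structures are istem.**

**Theorem B.** *If a structure $\mathcal N$ is definable (with parameters) in an o-minimal structure and its universe has dimension $\le1$, then $\mathcal N$ is istem. In particular every reduct of an o-minimal structure is istem.*

**Proposition C.** *There is a weakly o-minimal theory (an expansion of $(\mathbb Q,<,+)$ by one convex set) that is not istem.*

A theory of linearly ordered structures is weakly o-minimal if in all its models the definable subsets of the line are finite unions of convex sets. Such convex sets need not have endpoints. We begin with Proposition C, since it shows what endpoints are good for.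

## 2. Cuts without endpoints: proof of Proposition C

Let $T=\mathrm{Th}(\mathbb Q,<,+,P)$ with $P=\{q\in\mathbb Q:q<\sqrt2\}$. This is an expansion of an o-minimal structure by a convex set, so $T$ is weakly o-minimal by Baisalov–Poizat (*Paires de structures o-minimales*, JSL 63 (1998)).

Let $Y=X^2/{\approx}$ with $(a,b)\approx(a',b')$ iff $a=a'$, a copy of $X$. Let $\mathcal R=(X,Y;\varphi)$, where $\varphi(x,[(a,b)])$ says $x-a\in P$, that is, $x<a+\sqrt2$. Place $[(a,b)]$ at the point $a+\sqrt2$ of the line. Then $\mathcal R$ is interdefinable with $(\mathbb Q\cup(\mathbb Q+\sqrt2);<,X,Y)$. Between $X$ and $Y$ the order is given by $\varphi$. On $X$ we have $x<x'\iff\exists y\,(\varphi(x,y)\wedge\neg\varphi(x',y))$. On $Y$ we have $y<y'\iff\exists x\,(\neg\varphi(x,y)\wedge\varphi(x,y'))$.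

This structure is a dense linear order without endpoints, colored by two complementary colors, each dense. In two models of these axioms, a finite partial isomorphism for $\{<,X,Y\}$ extends to any further point: the corresponding gap in the other model is a nonempty open interval or ray, which contains points of both colors. So the theory has quantifier elimination in $\{<,X,Y\}$. Hence in any model, a subset of $X$ definable over finitely many points $a_1<\dots<a_n$ of $X$ is constant on the points of $X$ in each gap between consecutive $a_i$.

Let $y\in Y$. Then $\varphi(X,y)=\{x\in X:x<y\}$ is a nonempty proper initial segment of $X$. If it were definable over $X$, it would switch at one of the $a_i$, so it would be $X\cap(-\infty,a)$ or $X\cap(-\infty,a]$ with $a\in X$. But $a\ne y$, as the colors are complementary, and there is a point of $X$ strictly between $a$ and $y$. If $a<y$, that point lies in $\varphi(X,y)$ and not in $(-\infty,a]$; if $y<a$, it lies in $(-\infty,a)$ and not in $\varphi(X,y)$. This is a contradiction. So $X$ is not stably embedded in $\mathcal R$, and $T$ is not istem. $\square$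

The cut made by $y$ has no endpoint in $X$. In the o-minimal case, suprema will be used at decisive places: to find boundary points, and to find a last element of a closed bounded set.

## 3. Conventions, saturation and NIP

From now on $T$, $M$, $X$, $\mathcal R$ are as in Theorem A. We use two published facts.

* (PS) Every model of $T$ is o-minimal (Knight–Pillay–Steinhorn, *Definable sets in ordered structures II*, for dense orders; Pillay–Steinhorn, *Definable sets in ordered structures III*, in general).
* (NIP) A theory is NIP if every formula $\varphi(x,y)$ with $|x|=1$ is NIP (see Simon, *A Guide to NIP Theories*).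

Recall that $\varphi(x,y)$ is NIP if for some $n$ there are no $a_1,\dots,a_n$ such that every subset of $\{a_1,\dots,a_n\}$ is cut out by some $\varphi(x,b)$. This property does not change when the roles of $x$ and $y$ are exchanged.

*Every reduct $\mathcal R$ is NIP.* By (PS) and compactness, for $|x|=1$ there is $N$ such that each $\varphi(M,b)$ is a union of at most $N$ convex sets. (Otherwise some model would contain a definable set with infinitely many maximal convex subsets.) On $2N+1$ points in increasing order the pattern in, out, in, …, in needs $N+1$ convex pieces, so it is not realized. Hence $\varphi$ is NIP, and so $T$ is NIP. A formula of $T^{eq}$ pulls back to a formula of $T$ along the quotient maps, and representatives of a shattered set form a shattered set; so $T^{eq}$ is NIP. A formula of $\mathcal R$ is a formula of $T^{eq}$.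

**Conventions.** Put $\mu=|T|+\aleph_0$; *small* means of size $\le\mu$. Let $\mathbb M\models T$ be $\mu^+$-saturated, and compute $\mathcal R$ in $\mathbb M^{eq}$. Then $\mathcal R$ is $\mu^+$-saturated with a language of size $\le\mu$. An infinite definable set has more than $\mu$ elements, so *a definable set contained in a small set is finite*. Write $M$ also for the underlying set of $\mathbb M$.

*It suffices to work in this model.* Suppose $X$ is stably embedded in this $\mathcal R$, and let $\varphi(x,y)$ be an $\mathcal R$-formula with $x$ over $X^n$. If no finite list of formulas $\psi_i(x,z)$, with $z$ over powers of $X$, sufficed to define all $\varphi(X^n,b)$, then the conditions "$\varphi(X^n,y)\ne\psi(X^n,z)$ for all $z$", for all $\psi$, would be a consistent type in $y$, realized by saturation, against the hypothesis. That a given finite list suffices is a first-order statement, so it holds in all models of $\mathrm{Th}(\mathcal R)$. If $X$ is finite there is nothing to prove, so assume $X$ infinite.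

"$T$-definable" refers to $\mathbb M^{eq}$ and "$R$-definable" to $\mathcal R$. A set is ***$X$-definable*** if it is $R$-definable with parameters from $X$. We write $y\equiv_{R,C}y'$ if $y,y'$ have the same $\mathcal R$-type over $C$. For $M_0\prec\mathbb M$, $X(M_0)$ is the set of points of $X$ in $M_0$. Via the given injection, tuples from $X$ are viewed as finite tuples of $M$ with labels; a point of $X$ is interdefinable in $T$ with the corresponding point of $M$ and its label.

Let $E=D_E/{\sim}$, where $D_E\subseteq X^l$ and $\sim$ are $X$-definable. Formulas on $E$ are $\sim$-invariant formulas on $D_E$. Elements of $E$ may be used as parameters, since they are represented by tuples from $X$: a set definable with parameters from $E$ and $X$ is $X$-definable.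

About the sorts of $\mathcal R$ the proof uses only this: each is the image of a $\emptyset$-definable subset of a finite disjoint union of powers of $M$ under a $\emptyset$-definable surjection.

## 4. Boundaries, exchange, dimension, and ordered families

For definable $A\subseteq M$ write $A(x)\in\{0,1\}$ for the truth value of $x\in A$, and say "$A$ is constant on $I$" accordingly. The *components* of $A$ are its maximal convex subsets. A component is definable, so it is a finite union of points and nonempty open intervals, and hence has an infimum and a supremum in $M\cup\{\pm\infty\}$. Let $bd(A)\subseteq M$ be the set of those infima and suprema of components of $A$ and of $M\setminus A$ that lie in $M$.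

**Lemma 4.1.** *Let $A\subseteq M$ be definable.*

1. *$bd(A)$ is finite, and its size is bounded as $A$ varies in a definable family.*
2. *$A$ is constant on every open interval between consecutive points of $bd(A)\cup\{\pm\infty\}$. So $A$ is determined by the tuple $bd(A)$ together with a finite pattern (its values at the points of $bd(A)$ and on the intervals between them).*
3. *If $x,x+1$ are consecutive elements on which $A$ is not constant, then $x\in bd(A)$.*

*Proof.* (1) is (PS) and compactness. (2) Suppose $x<x'$ lie in such an interval and exactly one of them is in $A$. The component (of $A$ or of its complement) containing $x$ does not contain $x'$, so its supremum lies in $[x,x']$. That is a point of $bd(A)$ inside the interval, a contradiction. (3) The component containing $x$ does not contain $x+1$, so its supremum is $x$. $\square$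

Since $M$ is ordered, $\mathrm{acl}=\mathrm{dcl}$ on $M$. If $A$ is $C$-definable, then $bd(A)\subseteq\mathrm{dcl}(C)$, and each component, being the $i$-th one for some $i$, is $C$-definable.

**Lemma 4.2 (exchange).** *If $b\in\mathrm{dcl}(Ca)\setminus\mathrm{dcl}(C)$, then $a\in\mathrm{dcl}(Cb)$.*

*Proof.* Let $b=f(a)$ with $f$ a $C$-definable partial function, and suppose $a\notin\mathrm{dcl}(Cb)$. For $x\in\mathrm{dom} f$ let $K(x)$ be the component of $f^{-1}(f(x))$ containing $x$. Any two sets $K(x),K(x')$ are equal or disjoint. $K(a)$ is $Cb$-definable, and infinite, since otherwise $a\in\mathrm{acl}(Cb)=\mathrm{dcl}(Cb)$. Let $Q=\{x:|K(x)|\ge2\}$. Then $b\in f(Q)$, and $f(Q)$ is infinite, since otherwise $b\in\mathrm{dcl}(C)$. So there are infinitely many pairwise disjoint sets $K(x)$, $x\in Q$. Let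
$$L_1=\{x\in Q:x=\min K(x)\},\qquad L_2=\{l\in M:l=\inf K(x)\notin K(x)\text{ for some }x\in Q\}.$$
At most one of the sets $K(x)$ has infimum $-\infty$ outside $M$; all others have their infimum in $L_1\cup L_2$. A point of $L_1$ serves only one $K$. So does a point $l\in L_2$: let $K,K'$ be convex with infimum $l$ in neither, and take $k\in K$, $k'\in K'$ with, say, $k\le k'$. As $k>l=\inf K'$, some element of $K'$ is below $k$, and so $k\in K'$ by convexity; thus $K$ and $K'$ meet. Hence $L_1$ or $L_2$ is infinite, and it contains an infinite open interval $J$.

If $J\subseteq L_1$, take $x<x'$ in $J$. As $x'=\min K(x')$ and $x<x'$, we have $x'\notin K(x)$, so $K(x)\subseteq[x,x')$. There is $x_2\in K(x)$ with $x_2>x$. It lies in $J$, so $x_2=\min K(x_2)=\min K(x)=x$, a contradiction.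

If $J\subseteq L_2$, take $l<l'$ in $J$ and $K$ with $\inf K=l\notin K$. Since $K$ has no minimum and has elements below $l'$, there are $z_1<z$ in $K$ with $z<l'$. Then $z_1\in J\subseteq L_2$, so some $K'$ has $\inf K'=z_1\notin K'$, and $K'$ meets $(z_1,z)\subseteq K$. So $K'=K$, but $\inf K=l\ne z_1$, a contradiction. $\square$

So there is a dimension. For a finite tuple $t$ of $M$ let $\dim(t/C)$ be the size of a $\mathrm{dcl}$-basis of $t$ over $C$. For $A\subseteq M^r$ definable over a small set $C$ let $\dim A=\max\{\dim(t/C):t\in A\}$. We use the following.

* (D1) $\dim(ts/C)=\dim(t/C)+\dim(s/Ct)$.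
* (D2) $\dim A$ does not depend on $C$. Indeed, let $C'\supseteq C$ be small. A tuple independent over $C$ has a conjugate over $C$ that is independent over $C'$: realize the coordinates one after the other, using that a non-algebraic type over a small set has, by saturation, realizations outside any given small set. Apply this to a basis of some $t\in A$ and then complete it to a conjugate of $t$.
* (D3) If $\dim(t/C)<d$, then $t$ lies in a $C$-definable set of dimension $<d$: fix which coordinates form a basis and express the others by $C$-definable functions of them.
* (D4) The dimension of a finite union is the maximum of the dimensions.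
* (D5) A nonempty definable $A$ has $\dim A=0$ iff $A$ is finite. If $\dim A=0$, all coordinates of points of $A$ lie in $\mathrm{dcl}(C)$, so $A$ is small and hence finite. A finite $A$ consists of tuples from $\mathrm{acl}(C)=\mathrm{dcl}(C)$.

We also use $\dim$ for definable subsets of finite disjoint unions $\bigsqcup_\tau M^{r_\tau}$.

**Lemma 4.3 (ordering families).** *Any definable family of subsets of $M^n$ carries a definable linear order, over the same parameters.*

*Proof.* Let $n=1$. For distinct $C,C'$ put $Z=C\triangle C'$ and
$$C\prec C'\iff\exists z\in Z\ \forall w\in Z\,(w\le z\to w\in C').$$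
By o-minimality $Z$ splits into finitely many consecutive blocks on which membership in $C'$ is constant. The first block decides: exactly one of $C\prec C'$, $C'\prec C$ holds. For transitivity let $z_1,z_2$ witness $C\prec C'$ and $C'\prec C''$, and let $z=\min(z_1,z_2)$. For $w\le z$ the values $C(w),C'(w),C''(w)$ are nondecreasing. So $w\in C\triangle C''$ iff $w\in(C\triangle C')\cup(C'\triangle C'')$, and in that case $w\in C''$. Also $z\in C\triangle C''$, since $z$ is $z_1$ or $z_2$. So $C\prec C''$.

For $n>1$ let $C_t\subseteq M^{n-1}$ be the fibres, ordered by induction. Put $Z=\{t:C_t\ne C'_t\}$ and $C\prec C'$ iff $\exists z\in Z\,\forall w\in Z\,(w\le z\to C_w\prec C'_w)$. The same proof works, with $C_w\preceq C'_w\preceq C''_w$ for $w\le z$. $\square$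

A subset of $(M\times\{1,\dots,B_0\})^l$ is a tuple of $B_0^l$ subsets of $M^l$; order such tuples lexicographically. So any $T$-definable quotient of a definable subset of $X^l$ has a definable linear order, because its elements are classes. Consequently:

**Corollary 4.4.** *If $E$ is such a quotient and $E\to M\times\{1,\dots,B_0\}$ is $T$-definable with fibres of size $\le B_1$, then $E$ injects $T$-definably, over the same parameters, into $M\times\{1,\dots,B\}$ with $B=B_0B_1$.* (Number the elements of each fibre in increasing order.)

## 5. Dense points: boxes, continuity, maxima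

Test 4 suggests treating discrete and dense places of $M$ separately. Call $x\in M$ *dense* if it is not an endpoint of $M$ and has no immediate predecessor and no immediate successor. In $(\mathbb Q,<)$ all points are dense, in $(\mathbb Z,<)$ none is.

**Lemma 5.1.** *If $e\notin\mathrm{dcl}(C)$ is not dense, it has an immediate predecessor $e-1$ and an immediate successor $e+1$.*

*Proof.* Endpoints of $M$ lie in $\mathrm{dcl}(\emptyset)$, so $e$ is none. Let $P$ be the set of points with an immediate successor but no immediate predecessor. If $P$ were infinite, it would contain an infinite open interval; take $x<x'$ in it. The successor of $x$ lies in the interval and has a predecessor, a contradiction. So $P$ is finite and $\emptyset$-definable, and $e\notin P$. Symmetrically, $e$ is not a point with a predecessor but no successor. $\square$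

**Lemma 5.2.** *If $e\notin\mathrm{dcl}(C)$ is dense, some open interval around $e$ consists of dense points. Nonempty open intervals of dense points are infinite, hence not contained in $\mathrm{dcl}$ of a small set.*

*Proof.* The set of dense points is $\emptyset$-definable, so its boundary lies in $\mathrm{dcl}(\emptyset)$ and does not contain $e$; use Lemma 4.1(2). A dense point $x<v$ is not followed immediately by $v$, and is not the last point of $M$. So beyond each point of the interval there is another one in it, and the interval is infinite. By saturation it is not contained in a small set. $\square$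

$M^r$ carries the product of the order topologies. An *open box* is a product of open intervals with endpoints in $M\cup\{\pm\infty\}$.

**Lemma 5.3 (boxes).** *If $a=(a_1,\dots,a_d)$ are dense points independent over a small set $C$, and $P\ni a$ is $C$-definable, then $P$ contains an open box around $a$.*

*Proof.* Induction on $d$; $d=0$ is trivial. Write $a=(a',a_d)$. As $a_d\notin\mathrm{dcl}(Ca')$, it is not in $bd(P_{a'})$, so $P_{a'}$ contains an interval $(u_0,v_0)\ni a_d$, which by Lemma 5.2 we may take to consist of dense points. Choose $u\in(u_0,a_d)\setminus\mathrm{dcl}(Ca)$ and $v\in(a_d,v_0)\setminus\mathrm{dcl}(Cau)$. Then $\dim(auv/C)=d+2$, so $a$ is independent over $Cuv$. The set $\{x':(u,v)\subseteq P_{x'}\}$ is $Cuv$-definable and contains $a'$. By induction it contains an open box around $a'$; multiply this box by $(u,v)$. $\square$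

**Lemma 5.4 (continuity).** *If $a$ is as in Lemma 5.3 and $h$ is a $C$-definable partial function to $M$ such that $h(a)=b$ is dense, then $h$ is defined and continuous on an open box around $a$.*

*Proof.* If $b\in\mathrm{dcl}(C)$, apply Lemma 5.3 to $\{x:h(x)=b\}$. Otherwise let $u_0<b<v_0$ with $(u_0,v_0)$ consisting of dense points; by Lemma 5.2 such intervals form a neighborhood basis of $b$. Choose $u\in(u_0,b)\setminus\mathrm{dcl}(Ca)$ and $v\in(b,v_0)\setminus\mathrm{dcl}(Cau)$. As before $a$ is independent over $Cuv$, and by Lemma 5.3 over $Cuv$ the set $\{x:u<h(x)<v\}$ contains a box around $a$. So $h$ is defined near $a$ and continuous at $a$. The set of points near which $h$ is defined and at which $h$ is continuous is $C$-definable and contains $a$; apply Lemma 5.3 to it. $\square$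

**Lemma 5.5 (maxima).** *If $\emptyset\ne A\subseteq\prod_{i\le k}[p_i,q_i]$ is definable and closed, the first coordinate attains a maximum and a minimum on $A$.*

*Proof.* Induction on $k$; by symmetry consider the maximum. Let $\pi_1$ be the first projection and $m=\sup\pi_1(A)$, which exists by o-minimality. Suppose $m\notin\pi_1(A)$. Then $(t,m)\neq\emptyset$ for all $t<m$. One of the finitely many pieces of $\pi_1(A)$ has supremum $m$; it is an open interval, so $(m',m)\subseteq\pi_1(A)$ for some $m'<m$. For $t\in(m',m)$ the fibre $A_t$ is nonempty, closed and bounded. If $k>1$, use induction: let $g_2(t)$ be the maximal second coordinate on $A_t$, $g_3(t)$ the maximal third coordinate on $A_t\cap\{x_2=g_2(t)\}$, and so on. So $(t,g(t))\in A$ with $g$ definable. Put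
$$z_i=\sup\{z\in[p_i,q_i]:g_i(t)\ge z\text{ for all }t<m\text{ near }m\}.$$
The set contains $p_i$, so $z_i\in[p_i,q_i]$. For each $z$ the truth value of $g_i(t)\ge z$ is constant for $t<m$ near $m$, by Lemma 4.1(2). If $z>z_i$, this value is "false". If $z<z_i$, some $z'>z$ lies in the set, so $g_i(t)\ge z'>z$ near $m$. Hence $g_i(t)\to z_i$ as $t\to m^-$, and $(m,z_2,\dots,z_k)$ is in the closure of $A$, which is $A$. So $m\in\pi_1(A)$, a contradiction. For $k=1$ the same ending applies without $g$. $\square$

## 6. Honest definitions

The next lemma is due to Chernikov–Simon. It says that in an NIP reduct a set defined with an outside parameter can be approximated *from inside* by sets defined over $X$, by one formula, as well as any small amount of data requires.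

For example, in Test 4 over a dense order, $\varphi(X,y)=(-\infty,e)$, and the order is $R$-definable: $x\le z\iff\forall y'(\varphi(z,y')\to\varphi(x,y'))$. For small $A_0\subseteq(-\infty,e)$, saturation gives $z<e$ with $A_0\subseteq(-\infty,z]\subseteq(-\infty,e)$. So $\theta(x,z):x\le z$ does the job.

**Lemma 6.1 (honest definitions).** *Let $\varphi(x,y)$ be an $\mathcal R$-formula, $x$ ranging over $X^m$, and $b\in\mathcal R$. There is an $\mathcal R$-formula $\theta(x,z)$, $z$ ranging over a power of $X$, such that for every small $A_0\subseteq\varphi(X^m,b)$ there is $d$ in $X$ with $A_0\subseteq\theta(X^m,d)\subseteq\varphi(X^m,b)$.*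

*Proof.* Let $\mathcal R_0\prec\mathcal R$ be small with $b\in\mathcal R_0$, and let $X_0=X(\mathcal R_0)$. Let $\mathcal S$ be the set of types $p(x)$ over $\mathcal R$ that are finitely satisfiable in $X_0^m$ (each formula in $p$ has a solution in $X_0^m$) and contain $\varphi(x,b)$. It is a closed set of types. Each $p\in\mathcal S$ is $X_0$-invariant: if $g\equiv_{R,X_0}g'$ and $\psi(x,g)\in p$ but $\psi(x,g')\notin p$, then $\psi(x,g)\wedge\neg\psi(x,g')\in p$ has a solution in $X_0^m$, which is absurd.

*Claim.* For $p\in\mathcal S$ there is a small $D\subseteq X$ such that $p|_D\cup\{\neg\varphi(x,b)\}$ is inconsistent.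

Suppose not. Choose inductively $a_{2i}\models p|_{X_0ba_{<2i}}$ and $a_{2i+1}\models p|_{X_0a_{\le2i}}\cup\{\neg\varphi(x,b)\}$. The second choice is possible because $X_0a_{\le2i}$ is a small set of points of $X$. In all cases $a_n\models p|_{X_0a_{<n}}$. Then $(a_n)$ is indiscernible over $X_0$: if $i_0<\dots<i_r$ and $(a_{i_0},\dots,a_{i_{r-1}})\equiv_{R,X_0}(a_0,\dots,a_{r-1})$, then by invariance $\psi(x,a_{i_0},\dots,a_{i_{r-1}})\in p$ iff $\psi(x,a_0,\dots,a_{r-1})\in p$. Since $a_{i_r}$ and $a_r$ realize $p$ over the earlier points, the $(r+1)$-tuples have the same type. Now $\varphi(a_n,b)$ is true for even $n$ and false for odd $n$. So every finite truth pattern is realized by $b$ on some increasing subsequence, and by indiscernibility every pattern on $a_0,\dots,a_{n-1}$ is realized by some $b'$. This contradicts NIP and proves the Claim.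

By the Claim and compactness, for each $p\in\mathcal S$ there are $\theta_p$ and $d_p$ in $X$ with $\theta_p(x,d_p)\in p$ and $\theta_p(X^m,d_p)\subseteq\varphi(X^m,b)$. By compactness of $\mathcal S$ a finite disjunction $\theta(x,d)$ of such formulas lies in every $p\in\mathcal S$. If $a\in\varphi(X_0^m,b)$, then $\mathrm{tp}(a/\mathcal R)\in\mathcal S$. So
$$\varphi(X_0^m,b)\subseteq\theta(X^m,d)\subseteq\varphi(X^m,b).$$
Consider, for each $n$, the statement: "any $n$ elements of $\varphi(X^m,b)$ lie in some $\theta(X^m,z)\subseteq\varphi(X^m,b)$ with $z$ in $X$". For $n$ elements of $\varphi(X_0^m,b)$ the tuple $d$ witnesses this in $\mathcal R$, so by elementarity there is a witness in $X_0$. Hence the statement holds in $\mathcal R_0$, and therefore in $\mathcal R$. For small $A_0$ use saturation. $\square$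

**Version for quotients.** *The same holds with $X^m$ replaced by $E=D_E/{\sim}$, where $D_E\subseteq X^l$ and $\sim$ are $R$-definable over a tuple $a_0$ of $X$, and with $\varphi,\theta$ over $a_0$.* Apply the lemma to the $\sim$-invariant formula $\tilde\varphi(x,y)$ on $X^l$ whose solutions are the representatives of elements of $\varphi(E,y)$, and to a set of representatives of $A_0$. Then replace $\theta(X^l,d)\subseteq\tilde\varphi(X^l,b)\subseteq D_E$ by its image in $E$.

## 7. Parameter sets of minimal dimension

In Test 2 we imposed conditions over $X$ on the parameter until only finitely many sets remained. In general we impose conditions until the dimension no longer drops.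

**Lemma 7.1.** *Let $a_0$ be a finite tuple from $X$, $Y$ a product of sorts of $\mathcal R$, $y_0\in Y$, and $\beta\subseteq Y\times\bigsqcup_\tau M^{r_\tau}$ (finitely many $\tau$) a $T$-relation definable over $a_0$ with $\beta(y,\cdot)\neq\emptyset$ for all $y$. For $X$-definable $W\subseteq Y$ put*
$$\delta(W)=\dim\{t:\exists y\in W\ \beta(y,t)\}.$$
*There are a finite tuple $c\supseteq a_0$ from $X$, a set $W$ that is $R$-definable over $c$, a point $y_1\in W$ with $y_1\equiv_{R,a_0}y_0$, and $d=\delta(W)$ such that:*

* *(Min) if $y'\equiv_{R,c}y_1$ and $W'\ni y'$ is $X$-definable, then $\delta(W')\ge d$;*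
* *(Gen) if $y'\equiv_{R,c}y_1$ and $C=c$ or $C=M_0\prec\mathbb M$ is small containing $c$, there are $\tilde y\equiv_{R,X(C)}y'$ and $t$ with $\beta(\tilde y,t)$ and $\dim(t/C)=d$ (for $C=c$ read $X(C)=c$).*

In Test 2, with $\beta(y,t)$ saying $t=y=(p,q)$, the set $W=Y$ has $\delta(W)=2$, and the set cut out by two points on the line has $\delta=0$.

*Proof.* Among all $(c,W)$ with $c\supseteq a_0$ a finite tuple from $X$ and $W$ $R$-definable over $c$ and containing a realization $y_1$ of $\mathrm{tp}_R(y_0/a_0)$, choose one with $\delta(W)$ minimal.

(Min): $y'\equiv_{R,a_0}y_0$, so $W'$, with $c$ enlarged by the parameters of $W'$, is a competitor.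

(Gen): consider the partial type over $C$ in $(y,t)$
$$\{y\in W':W'\in\mathrm{tp}_R(y'/X(C))\}\cup\{\beta(y,t)\}\cup\{t\notin A:A\ C\text{-definable},\ \dim A<d\}.$$
It is finitely consistent. Finitely many $W'$ may be replaced by their intersection, and $y'\in W'\cap W$, so $\delta(W'\cap W)\ge d$ by (Min). Hence $\{t:\exists y\in W'\cap W\ \beta(y,t)\}$ is not covered by finitely many sets of dimension $<d$. Let $(\tilde y,t)$ be a realization. Then $\dim(t/C)\ge d$ by (D3). As $W\in\mathrm{tp}_R(y'/X(C))$, we have $\tilde y\in W$. So $t$ lies in a $c$-definable set of dimension $d$, and $\dim(t/C)\le\dim(t/c)\le d$. $\square$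

## 8. The one-variable case: no moving boundary, and discrete boundary points

Theorem A is the case $E=X^m$, $\pi=\mathrm{id}$, $a_0=\emptyset$ of the following statement. The extra generality (finite covers of $X^m$) is what makes the induction on $m$ work.

**Proposition 8.1.** *Let $m\ge1$, $a_0$ a finite tuple from $X$, $E=D_E/{\sim}$ with $D_E\subseteq X^l$, and $\pi:E\to X^m$ with fibres of bounded finite size, all $R$-definable over $a_0$. Let $\varphi(x,y)$ be an $\mathcal R$-formula over $a_0$, with $x\in E$, $y\in Y$, $Y$ a product of sorts of $\mathcal R$. Then $\varphi(E,y_0)$ is $X$-definable for every $y_0\in Y$.*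

**Remark 8.2 (transfer).** Suppose $y_1\equiv_{R,a_0}y_0$ and $\varphi(E,y_1)$ is $X$-definable, say $\varphi(E,y_1)=\Psi(E,c')$ with $\Psi$ over $a_0$ and $c'$ in $X$. Then $\exists z\,(\varphi(E,y)=\Psi(E,z))$ is a formula over $a_0$ true of $y_1$, hence of $y_0$. So $\varphi(E,y_0)$ is $X$-definable.

From here to the end of Section 10 let $m=1$. By Corollary 4.4 we identify $E$, $T$-definably over $a_0$, with a subset of $M\times\{1,\dots,B\}$. For $S\subseteq E$ put $S^j=\{x\in M:(x,j)\in S\}$, the part of $S$ on *sheet* $j$. Write $A_j(y)=\varphi(E,y)^j$.

For small $M_0\prec\mathbb M$ with $a_0\in M_0$ put $E(M_0)=E\cap(M_0\times\{1,\dots,B\})$. By elementarity this is exactly the set of elements of $E$ represented by tuples of $X(M_0)$: the representatives of $(v,j)$ form a nonempty set definable over $a_0v$, and conversely a representative in $M_0$ has its image in $\mathrm{dcl}(M_0)=M_0$.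

Let $b(y)$ be the tuple listing $bd(A_j(y))$ for $j=1,\dots,B$, placed in a component $M^{r_\tau}$ whose label $\tau$ records the numbers of points and the patterns. By Lemma 4.1 there are finitely many labels, and $\varphi(E,y)$ is determined by $b(y)$ with its label and is $T$-definable over $a_0b(y)$. Apply Lemma 7.1 with $\beta$ the graph of $b$, and get $c,W,y_1,d$. Let
$$q=\{y':y'\equiv_{R,c}y_1\}\subseteq W.$$

**The case $d=0$.** This case is why $\delta$ was minimized. Here $b(W)$ is finite by (D5), so $\{\varphi(E,y'):y'\in W\}$ is finite. Choose a finite $F\subseteq E$ separating $\varphi(E,y_1)$ from the other members. Then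
$$\varphi(E,y_1)=\{\varepsilon:\exists y'\in W\,(F\cap\varphi(E,y')=F\cap\varphi(E,y_1)\wedge\varphi(\varepsilon,y'))\}$$
is $X$-definable, and so is $\varphi(E,y_0)$ by Remark 8.2.

**Suppose from now on that $d\ge1$; we derive a contradiction.** The natural attempt is the one of Test 4: pin a boundary point by requiring agreement with $y$ at finitely many points of $E$. This makes $W$ smaller and should contradict (Min). Call $x\in M$ *special* if $x\in\mathrm{dcl}(c)$. The attempt does the following.

**Step 1.** *For $y\in q$, every non-special point of $b(y)$ is dense.* This step disposes of discrete boundary points. Let $e\in bd(A)$ with $A=A_j(y)$ be non-special and not dense. By Lemma 5.1, $e\pm1$ exist. Then $A$ is not constant on $\{e-1,e,e+1\}$. Indeed, a component of $A$ or of its complement with endpoint $e$ must contain $e$: if $e$ were its infimum but not in it, then $e+1$ would be a larger lower bound, and similarly for suprema. So $e$ is its minimum or maximum, and it excludes $e-1$ or $e+1$. Being a maximal convex set, it is not extended by the excluded neighbor, which therefore has the other value.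

Let $W'$ be the set of $y'\in W$ such that $\varphi(E,y')$ and $\varphi(E,y)$ agree on those of the points $(e-1,j),(e,j),(e+1,j)$ that lie in $E$. It is $X$-definable, contains $y$, and is $T$-definable over $ce$. For $y'\in W'$ the set $A_j(y')$ agrees with $A$ on $\{e-1,e,e+1\}$ (off $E$ both are empty), so it is not constant there. By Lemma 4.1(3) its boundary meets $\{e-1,e\}$, and so $e\in\mathrm{dcl}(b(y'))$. Take $y'\in W'$ with $\dim(b(y')/ce)=\delta(W')$. As $y'\in W$,
$$d\ge\dim(b(y')/c)=\dim(e/c)+\dim(b(y')/ce)=1+\delta(W'),$$
contradicting (Min). $\square$

At a dense boundary point the attempt stops. Agreement at finitely many points, or even at all points of a small model $M_0$, leaves a whole interval of possible positions for the boundary point, and the dimension does not drop. The argument needs two new ingredients: a description of how such boundary points move when $y$ is replaced by a generic $\tilde y$ with the same type over $X(M_0)$ (Section 9), and then tests stronger than finite agreement, supplied by honest definitions (Section 10).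

## 9. How dense boundary points move

A dense point $e$ can be a boundary point of $A$ in more than one way. Let $A\subseteq M$ be definable and $e$ dense. By Lemma 4.1(2), $A$ is constant on some nonempty $(u,e)$ and on some nonempty $(e,v)$, with values $A(e^-)$ and $A(e^+)$.

**Definition (cuts).** $A$ has a *left cut* at $e$ if $A(e^-)\ne A(e)$, and a *right cut* at $e$ if $A(e)\ne A(e^+)$.

For example, $(-\infty,e]$ has only a right cut at $e$, $(-\infty,e)$ has only a left cut, and $\{e\}$ has both. *For dense $e$: $e\in bd(A)$ iff there is at least one cut at $e$.* If there is no cut, $A$ is constant on an interval $(u,v)\ni e$ with $(u,e)$ and $(e,v)$ nonempty. A component (of $A$ or its complement) having $e$ as its infimum or supremum meets $(u,v)$, so by maximality contains $(u,v)$, and then $e$ is not its endpoint. If there is a left or right cut, the component containing $e$ has minimum, respectively maximum, $e$.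

A *boundary pair* of $y$ is a pair $(v,j)$ with $v\in bd(A_j(y))$; it is called special if $v$ is. For $y\in q$ let $\kappa(y)$ be the total number of cuts of the sets $A_j(y)$, $j\le B$, at non-special points of their boundaries (these are dense by Step 1). Clearly $\kappa$ is bounded. Let
$$k=\max\{\kappa(y):y\in q,\ \dim(b(y)/c)=d\}.$$
Such $y$ exist by (Gen) with $C=c$. Since $d\ge1$, such $y$ has non-special boundary points, so $k\ge1$. Maximizing $\kappa$ serves to obtain a $y$ at which every moving boundary point carries just one cut. With two cuts, as at an isolated point of the set, we would have to consider that they may move to two different points.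

**Step 2.** This step shows that in passing to a generic $\tilde y$ over $M_0$ each cut moves, by less than $M_0$ can see. *Let $y\in q$, $\dim(b(y)/c)=d$, $\kappa(y)=k$. Let $M_0\prec\mathbb M$ be small with $c,b(y)\in M_0$, and by (Gen) take $\tilde y\equiv_{R,X(M_0)}y$ with $\dim(b(\tilde y)/M_0)=d$. Then $\tilde y\in q$, $\dim(b(\tilde y)/c)=d$, and $\tilde y$ has exactly $k$ non-special boundary pairs $(v,j)$, each with exactly one cut, one for each cut of $y$ at a pair $(e,j)$ with $e$ non-special; here $v\notin M_0$ and no point of $M_0$ lies strictly between $e$ and $v$.*

Clearly $\tilde y\in q$. Also $\dim(b(\tilde y)/c)\ge\dim(b(\tilde y)/M_0)=d$, and it is $\le\delta(W)=d$. Next: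

$$\text{every point } v \text{ of } b(\tilde y) \text{ lying in } M_0 \text{ is special.}\tag{9.1}$$

Otherwise $\dim(b(\tilde y)/c)=\dim(v/c)+\dim(b(\tilde y)/cv)\ge1+\dim(b(\tilde y)/M_0)=1+d$.

Since $\tilde y\equiv_{R,X(M_0)}y$, the sets $\varphi(E,y)$ and $\varphi(E,\tilde y)$ agree on $E(M_0)$. Hence $A_j(y)$ and $A_j(\tilde y)$ agree on $M_0$, for each $j$ (off $E^j$ both are empty).

Let $A=A_j(y)$ have a left cut at the non-special point $e$, and let $\tilde A=A_j(\tilde y)$. Then $e\in bd(A)$, so $e\in M_0$. By elementarity choose $u\in M_0$, $u<e$, with $A$ constant on $(u,e)$ and $(u,e)$ consisting of dense points. As $\tilde A(e)=A(e)$, there is a component $K$ of $\{x:\tilde A(x)=A(e)\}$ containing $e$. For $x\in M_0\cap(u,e)$ we have $\tilde A(x)=A(x)\ne A(e)$, so $x\notin K$, and hence $x$ lies below $K$. Since $M_0\cap(u,e)\neq\emptyset$, the infimum $v=\inf K$ lies in $M$. So $v\in bd(\tilde A)$ and $x\le v\le e$ for all $x\in M_0\cap(u,e)$. Suppose $v\in M_0$. Then $v$ is special by (9.1), so $v\neq e$ and $v<e$. As $e$ is dense, there is a point of $M_0$ strictly between $\max(u,v)$ and $e$, a contradiction. Hence $v\notin M_0$, and $x<v<e$ for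 all $x\in M_0$ with $x<e$. In particular $v$ is not special, as $\mathrm{dcl}(c)\subseteq M_0$. By Step 1 for $\tilde y$, $v$ is dense, and so $\tilde A$ has a cut at $v$.

Symmetrically, a right cut at $e$ yields a non-special point $v\notin M_0$ of $bd(\tilde A)$, with a cut of $\tilde A$, such that $e<v<x$ for all $x\in M_0$ with $x>e$.

Different cuts of $y$ give different pairs $(v,j)$. For a left and a right cut at the same $(e,j)$, the new points lie on different sides of $e$. For cuts at $e<e'$ on the same sheet, pick $m\in M_0$ with $e<m<e'$; the first new point is $<m$, the second is $>m$. So $\tilde y$ has at least $k$ non-special boundary pairs, and each of its non-special boundary pairs carries at least one cut. As $\kappa(\tilde y)\le k$ by the choice of $k$, there are exactly $k$ such pairs, each with exactly one cut. $\square$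

**Step 3.** This step fixes a good $y$ and describes the possible motions of its cuts by a set $\Gamma\subseteq M^k$. Replacing $y$ by $\tilde y$ from Step 2, fix $y\in q$ with $\dim(b(y)/c)=d$ having exactly $k$ non-special boundary pairs $(e_1,j_1),\dots,(e_k,j_k)$, each with exactly one cut; so $\kappa(y)=k$. Put $S=\varphi(E,y)$ and $e=(e_1,\dots,e_k)$. Then $\dim(e/c)=d$, since the other boundary points are in $\mathrm{dcl}(c)$.

As $e_i$ is non-special, it is not in $bd(E^{j_i})\subseteq\mathrm{dcl}(a_0)$. It lies in $E^{j_i}$, for otherwise $S^{j_i}$ would be empty near $e_i$. So by Lemma 5.2 we can choose $u_i<e_i<u_i'$ such that $[u_i,u_i']$ consists of dense points, $[u_i,u_i']\subseteq E^{j_i}$, $e_i$ is the only point of $bd(S^{j_i})$ in $[u_i,u_i']$, the closed intervals $[u_i,u_i']$ are disjoint for indices on the same sheet, and the $2k$ points $u_i,u_i'$ are independent over $c\,b(y)$ (choose them one after the other, in small intervals around the $e_i$). Let $C_1=c\cup\{u_i,u_i':i\le k\}$. By additivity $\dim(e/C_1)=d$ and $e_1\notin\mathrm{dcl}(C_1)$. Put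
$$J=\bigcup_i(u_i,u_i')\times\{j_i\}.$$
Let $\alpha_i$ be the value of $S^{j_i}$ just left of $e_i$. Since there is exactly one cut at $e_i$, the value just right of it is $1-\alpha_i$.

For $x\in\prod_i(u_i,u_i')$ let $S_x\subseteq E$ be the set that agrees with $S$ off $J$, and that on $(u_i,u_i')\times\{j_i\}$ has the value $\alpha_i$ left of $x_i$, the value $1-\alpha_i$ right of $x_i$, and at $x_i$ the value of $S$ at $(e_i,j_i)$. So $S_e=S$, and $S_x\triangle S$ is contained in the union over $i$ of the closed intervals between $e_i$ and $x_i$ on sheet $j_i$.

*$S\setminus J$ and the family $(S_x)$ are $C_1$-definable.* On sheet $j$ consider the special points of $bd(S^j)$ and the $u_i,u_i'$ with $j_i=j$. An open interval between consecutive ones of these (or $\pm\infty$) is either some $(u_i,u_i')$, where $S\setminus J$ is empty on sheet $j$, or is disjoint from $J$ and contains no point of $bd(S^j)$, so that $S$ is constant on it. So $S\setminus J$ is given by points of $\mathrm{dcl}(C_1)$ and a finite pattern. The definition of $S_x$ uses in addition only $x$, the $u_i,u_i'$ and finitely many bits. Let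
$$\Gamma=\Big\{x\in\prod_i(u_i,u_i'):\ \exists y'\in W\ \ \varphi(E,y')\triangle S_x\subseteq\{(x_i,j_i):i\le k\}\Big\}.$$
This is $C_1$-definable and contains $e$. If $x\in\Gamma$ via $y'$, then $A_{j_i}(y')$ has different values just left and just right of the dense point $x_i$, so $x_i\in bd(A_{j_i}(y'))$. Thus the coordinates of $x$ are entries of $b(y')$ with $y'\in W$, and $\dim(x/C_1)\le\dim(b(y')/c)\le d$. Hence $\dim\Gamma=d=\dim(e/C_1)$. $\square$

**Step 4.** This step shows that the motion of Step 2 is a motion inside $\Gamma$. *Let $M_0\prec\mathbb M$ be small with $C_1,b(y)\in M_0$; let $\tilde y$ be as in Step 2 and let $\tilde e_i$ be the boundary point of $\tilde y$ on sheet $j_i$ corresponding to the cut at $(e_i,j_i)$. Then $\tilde e_i\notin M_0$, no point of $M_0$ lies strictly between $e_i$ and $\tilde e_i$, $\tilde e=(\tilde e_i)\in\Gamma$, and $\varphi(E,\tilde y)\triangle S_{\tilde e}$ is finite.*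

The first two assertions are in Step 2. Also $\tilde e_i\in(u_i,u_i')$, as $u_i,u_i'\in M_0$. Since $\tilde y\in q\subseteq W$, it suffices to prove $\varphi(E,\tilde y)\triangle S_{\tilde e}\subseteq\{(\tilde e_i,j_i):i\le k\}$.

Fix a sheet $j$, let $\tilde A=A_j(\tilde y)$, let $\Sigma$ be the set of special points in $bd(\tilde A)\cup bd(S^j)$, so $\Sigma\subseteq M_0$, and let $I_j=\{i:j_i=j\}$. Then $bd(S^j)\subseteq\Sigma\cup\{e_i:i\in I_j\}$, and by Step 2 $bd(\tilde A)\subseteq\Sigma\cup\{\tilde e_i:i\in I_j\}$. The points of $\Sigma\cup\{e_i\}_{i\in I_j}$ are distinct points of $M_0$. Replacing each $e_i$ by $\tilde e_i$ does not change their order: a point of $\Sigma$ is neither $e_i$ nor $\tilde e_i$ nor strictly between them, and different $i\in I_j$ stay in their disjoint intervals $(u_i,u_i')$. In particular no point of $\Sigma$ lies in a closed interval between $e_i$ and $\tilde e_i$.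

For an open interval $I$ between consecutive points of $\Sigma\cup\{\tilde e_i\}_{i\in I_j}\cup\{\pm\infty\}$ let $I^\circ$ be the corresponding interval for $\Sigma\cup\{e_i\}_{i\in I_j}\cup\{\pm\infty\}$. $S^j$ is constant on $I^\circ$. Let $I\ne\emptyset$.

First, *on $I$ the set $S^j_{\tilde e}$ is constant with the value of $S^j$ on $I^\circ$.* Let $x\in I$. Suppose $x$ is in no closed interval between $e_i$ and $\tilde e_i$, $i\in I_j$. Then $x$ lies on the same side of $e_i$ as of $\tilde e_i$ for all $i\in I_j$, so $x\in I^\circ$, and $S^j_{\tilde e}(x)=S^j(x)$. Suppose $x$ lies in the closed interval between $e_i$ and $\tilde e_i$. Then $x\ne\tilde e_i$. The points strictly between $\tilde e_i$ and $x$ include no point of $\Sigma$, since $\Sigma$ avoids the closed interval between $e_i$ and $\tilde e_i$, and no other $\tilde e_{i'}$, since the intervals $[u_{i'},u'_{i'}]$ on sheet $j$ are disjoint. So $I$ is the interval adjacent to $\tilde e_i$ on the side of $x$. By definition $S^j_{\tilde e}(x)$ is $\alpha_i$ or $1-\alpha_i$ according to this side, which is the value of $S^j$ just beside $e_i$ on the same side, that is, on $I^\circ$.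

Second, *there is $m\in M_0\cap I\cap I^\circ$.* The interval $I^\circ$ has endpoints in $M_0\cup\{\pm\infty\}$. It is nonempty: if some $e_i$ is an endpoint, because $e_i$ is dense; otherwise because $I^\circ=I$. So it contains some $m\in M_0$. If an endpoint of $I^\circ$ is $e_i$, then $m$ lies on the same side of $\tilde e_i$ as of $e_i$, because $m\ne\tilde e_i$ and $m$ is not strictly between $e_i$ and $\tilde e_i$. So $m\in I$.

Third, $\tilde A$ is constant on $I$, with value $\tilde A(m)=S^j(m)$, the value of $S^j$ on $I^\circ$.

So $\tilde A$ and $S^j_{\tilde e}$ agree on every such $I$. For $p\in\Sigma$ we have $\tilde A(p)=S^j(p)=S^j_{\tilde e}(p)$, since $p\in M_0$ and $p$ lies in no closed interval between $e_i$ and $\tilde e_i$. So the two sets differ at most at the points $\tilde e_i$. $\square$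

## 10. Constraints over $X$: local motion against a last position

The plan can be seen with a single cut. Suppose all points are dense, $E=X=M$, $k=d=1$, and $S=(-\infty,e)$. Honest definitions of $S$ and of its complement give one tuple $(z,z')$ from $X$ such that $\theta(E,z)\subseteq S$ and $\theta'(E,z')\cap S=\emptyset$, and these two sets together contain all of $M_0$. Ask which positions $x$ of the cut are compatible with $(z,z')$, up to finite sets. On one hand they form a closed interval inside the gap of $M_0$ around $e$, so there is a first and a last compatible position. On the other hand, Step 4 moves $e$ to some $\tilde e\ne e$ while keeping every constraint from $X(M_0)$. So near $e$ it should be possible to move, in one fixed direction, from every position near $e$, under any constraint that this position satisfies. If this is a definable property of $e$, it also holds at the last compatible position, and that is absurd. With several cuts, we use the first coordinate on $\Gamma$.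

**Step 5.** This step makes the local motion a definable property of $e$. By the quotient version of Lemma 6.1, applied to $\varphi$ and to $\neg\varphi$ at $y$, fix $\mathcal R$-formulas $\theta(x,z),\theta'(x,z')$ over $a_0$ ($z,z'$ over powers of $X$) such that any small $A_0\subseteq S$ satisfies $A_0\subseteq\theta(E,z)\subseteq S$ for some $z$, and any small $A_0'\subseteq E\setminus S$ satisfies $A_0'\subseteq\theta'(E,z')\subseteq E\setminus S$ for some $z'$.

For $x\in\Gamma$ let $Con(x)$ be the set of $(z,z')$ such that
$$\theta(E,z)\setminus J\subseteq S,\qquad(\theta'(E,z')\setminus J)\cap S=\emptyset,$$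
$$(\theta(E,z)\setminus S_x)\cap J\ \text{ and }\ \theta'(E,z')\cap S_x\cap J\ \text{ are finite.}$$
All points of $J$ are dense, so a convex set of at least two points inside a sheet of $J$ is infinite. So a definable subset of $J$ is finite iff each of its components on each sheet is a point. By Lemma 4.1(1), "finite" here means "of size $\le L$" for a fixed $L$. Since $S\setminus J$ and $(S_x)$ are $C_1$-definable, so is $Con$. For $s\in\{<,>\}$ let $D^s(x)$ be the following $C_1$-definable condition on $x\in\Gamma$:

> for all $(z,z')\in Con(x)$ and all open boxes $\Omega'\ni x$ there is $\tilde x\in\Gamma\cap\Omega'$ with $(z,z')\in Con(\tilde x)$ and $\tilde x_1\ s\ x_1$.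

*Claim: $D^<(e)$ or $D^>(e)$ holds.* Otherwise there are $(z_1,z_1')\in Con(e)$ and $\Omega_1$ witnessing the failure of $D^<(e)$, and $(z_2,z_2')\in Con(e)$ and $\Omega_2$ witnessing the failure of $D^>(e)$. Let $M_0\prec\mathbb M$ be small containing $C_1$, $b(y)$, all $z_\nu,z'_\nu$ and the endpoints of $\Omega_1,\Omega_2$. Take $\tilde y,\tilde e$ as in Step 4. Then $\tilde e\in\Gamma\cap\Omega_1\cap\Omega_2$, as no point of $M_0$ equals $\tilde e_i$ or separates it from $e_i$.

Since $S_e=S=\varphi(E,y)$ and $(z_\nu,z'_\nu)\in Con(e)$, the sets $\theta(E,z_\nu)\setminus\varphi(E,y)$ and $\theta'(E,z'_\nu)\cap\varphi(E,y)$ are contained in $J$ and finite, of certain sizes. This is part of $\mathrm{tp}_R(y/X(M_0))=\mathrm{tp}_R(\tilde y/X(M_0))$. So $\theta(E,z_\nu)\setminus\varphi(E,\tilde y)$ and $\theta'(E,z'_\nu)\cap\varphi(E,\tilde y)$ are finite, and by Step 4 so are $\theta(E,z_\nu)\setminus S_{\tilde e}$ and $\theta'(E,z'_\nu)\cap S_{\tilde e}$. The conditions off $J$ do not depend on $x$. Hence $(z_\nu,z'_\nu)\in Con(\tilde e)$ for $\nu=1,2$. As $\tilde e_1\ne e_1$, either $\tilde e_1<e_1$, contradicting the choice of $(z_1,z_1'),\Omega_1$, or $\tilde e_1>e_1$,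 contradicting the choice of $(z_2,z_2'),\Omega_2$. This proves the Claim.

Fix $s$ with $D^s(e)$. $\square$

**Step 6.** This step shows that near $e$ the set $\Gamma$ is a continuous graph on which $D^s$ holds everywhere. Recall that $e_1\notin\mathrm{dcl}(C_1)$. So there is $\lambda\ni1$ such that $e_\lambda=(e_i)_{i\in\lambda}$ is a basis of $e$ over $C_1$; $|\lambda|=d$. The fibre $\Gamma_{e_\lambda}$ is finite: an element of it not in $\mathrm{dcl}(C_1e_\lambda)$ would give $\dim\Gamma>d$, so it is contained in a small set. For $j\notin\lambda$ choose $p_j<e_j<p_j'$ in $(u_j,u_j')$ such that $e$ is the only point of $\Gamma$ with $\lambda$-part $e_\lambda$ and $j$-th coordinates in $(p_j,p_j')$ for all $j\notin\lambda$, and such that all $p_j,p_j'$ are independent over $C_1e$ (Lemma 5.2). By additivity $e_\lambda$ is independent over $C_1pp'$.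

Consider the $C_1pp'$-definable set of $v\in\prod_{i\in\lambda}(u_i,u_i')$ such that there is exactly one $w\in\prod_{j\notin\lambda}(p_j,p_j')$ with $(v,w)\in\Gamma$, and this $w$ satisfies $D^s((v,w))$. It contains $e_\lambda$. By Lemma 5.3 it contains an open box around $e_\lambda$. The coordinates $h_j(v)$ of $w$ are $C_1pp'$-definable functions with $h_j(e_\lambda)=e_j$ dense, so by Lemma 5.4 they are continuous on a box around $e_\lambda$. So there are an open box $\Omega_\lambda\ni e_\lambda$ inside this set and continuous definable $h_j:\Omega_\lambda\to(p_j,p_j')$ such that, with $\Omega=\Omega_\lambda\times\prod_{j\notin\lambda}(p_j,p_j')\subseteq\prod_i(u_i,u_i')$,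
$$\Gamma\cap\Omega=\{x\in\Omega:x_j=h_j(x_\lambda)\ (j\notin\lambda)\},\qquad D^s(x)\text{ holds for all }x\in\Gamma\cap\Omega.$$
Let $\Pi=\prod_i[r_i,r_i']\subseteq\Omega$ with $r_i<e_i<r_i'$; this exists as the $e_i$ are dense. Then $\Gamma\cap\Pi$ is closed, since $\Pi$ is closed, the $h_j$ are continuous, and the order topology is Hausdorff. $\square$

**Step 7.** This step finds the last compatible position and so the contradiction. Let $M_0\prec\mathbb M$ be small containing $C_1,b(y)$ and all $r_i,r_i'$. Choose $z,z'$ in $X$ with
$$S\cap E(M_0)\subseteq\theta(E,z)\subseteq S,\qquad E(M_0)\setminus S\subseteq\theta'(E,z')\subseteq E\setminus S.$$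
Let $H_i=(\theta(E,z)\cup\theta'(E,z'))^{j_i}$. It contains $M_0\cap(u_i,u_i')$, since $[u_i,u_i']\subseteq E^{j_i}$. Let
$$V=\{x\in\Gamma\cap\Pi:(z,z')\in Con(x)\}.$$
Then $e\in V$, since $S_e=S$.

*Description of $V$.* The conditions off $J$ in $Con$ hold for $(z,z')$. Let $x\in\Gamma$ and consider the open interval between $e_i$ and $x_i$ on sheet $j_i$. On it $S$ and $S_x$ have constant and opposite values, so it is of one of two kinds. Either it is contained in $S$ and disjoint from $S_x$; then it misses $\theta'(E,z')$, and on it $\theta(E,z)\setminus S_x=\theta(E,z)=H_i$ while $\theta'(E,z')\cap S_x$ is empty. Or it is contained in $S_x$ and disjoint from $S$; then it misses $\theta(E,z)$, and on it $\theta'(E,z')\cap S_x=\theta'(E,z')=H_i$ while $\theta(E,z)\setminus S_x$ is empty. Off the closed intervals between $e_i$ and $x_i$ we have $S_x=S$, so both sets in the definition of $Con$ are empty there. The endpoints of these intervals are finitely many points. Hence for $x\in\Gamma$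
$$(z,z')\in Con(x)\iff\text{for all }i:\ H_i\cap(\text{open interval between }e_i\text{ and }x_i)\text{ is finite}.\tag{10.1}$$
Let $N_i$ be the (definable) set of $t\in(u_i,u_i')$ such that $H_i\cap(\text{open interval between }e_i\text{ and }t)$ is finite. $N_i$ is convex and contains $e_i$.

*$N_i$ is relatively closed in $(u_i,u_i')$.* Let $t_0\in(u_i,u_i')$ be a limit of points of $N_i$ from the side of $e_i$, say $t_0>e_i$, and suppose $H_i\cap(e_i,t_0)$ is infinite. Then it contains a nonempty open interval $(a,b)$. Pick $h\in(a,b)$ and $t\in N_i$ with $h<t$. Then $(a,h)\subseteq H_i\cap(e_i,t)$, and $(a,h)$ is a nonempty interval of dense points, hence infinite, a contradiction. The other side is the same. As $N_i$ is convex and contains $e_i$, these are the only limits to consider.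

*$N_i\subseteq(r_i,r_i')$.* If $t\in N_i$, then no $m\in M_0$ lies strictly between $e_i$ and $t$, since there are infinitely many points of $M_0$ between $e_i$ and $m$ (all points there are dense, and $e_i,m\in M_0$), and all of them are in $H_i$. But $M_0$ contains points strictly between $r_i$ and $e_i$ and strictly between $e_i$ and $r_i'$. So $r_i<t<r_i'$.

Since $[r_i,r_i']\subseteq(u_i,u_i')$, it follows that $N_i$ is closed in $M$. By (10.1), $V=\Gamma\cap\Pi\cap\prod_iN_i$. So $V$ is nonempty, definable, closed, bounded, and contained in $\prod_i(r_i,r_i')$.

By Lemma 5.5 there is $x^*\in V$ with $x^*_1$ maximal on $V$ if $s$ is $>$, and minimal if $s$ is $<$. As $x^*\in\Gamma\cap\Omega$, $D^s(x^*)$ holds. Apply it to $(z,z')\in Con(x^*)$ and $\Omega'=\prod_i(r_i,r_i')\ni x^*$: there is $\tilde x\in\Gamma\cap\Pi$ with $(z,z')\in Con(\tilde x)$ and $\tilde x_1\ s\ x^*_1$. So $\tilde x\in V$, contradicting the choice of $x^*$. Hence $d=0$, and Proposition 8.1 is proved for $m=1$. $\square$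

The order in which things are chosen is essential: $D^s$ and the box $\Omega$ come first, over finitely many parameters. Only then does a model $M_0$ containing the $r_i,r_i'$ force all compatible positions into $\Omega$.

## 11. Induction on the number of variables

Let $m\ge2$, and assume Proposition 8.1 for $1$ and for $m-1$ (with all $a_0$, $E$, $\pi$, $\varphi$).

**Step 8.** This step turns the fibres of $\varphi(E,y)$ into points of a quotient of a power of $X$. For $a\in X^{m-1}$ let $E_a=\pi^{-1}(\{a\}\times X)$, which is finite-to-one over $X$ with bounded fibres. By the case $m=1$ over $a_0a$, $\varphi(E_a,y)$ is $X$-definable for all $a,y$. By saturation finitely many formulas suffice for all $(a,y)$; otherwise some $(a,y)$ would not be handled by any formula. As $X$ is infinite, they can be coded into one, using extra variables whose equality pattern selects the formula. So there is an $\mathcal R$-formula $\psi(x,a,z)$ over $a_0$ such that for all $a\in X^{m-1}$, $y\in Y$ there is $z\in X^{l'}$ with $\varphi(E_a,y)=\psi(E_a,a,z)$. Let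
$$E^*=(X^{m-1}\times X^{l'})/{\approx},\qquad(a,z)\approx(a',z')\iff a=a'\text{ and }\psi(E_a,a,z)=\psi(E_a,a,z').$$
For $\zeta=[a,z]$ put $E_\zeta=\psi(E_a,a,z)$, and say that $\zeta$ is *over* $a$. Let $g_y(a)$ be the unique $\zeta\in E^*$ over $a$ with $E_\zeta=\varphi(E_a,y)$.

By Corollary 4.4, $E_a$ is $T$-definably over $a_0a$, uniformly in $a$, identified with a subset of $M\times\{1,\dots,B\}$. So by Lemma 4.1 an element $\zeta$ over $a$ is $T$-interdefinable over $a_0a$ with a finite tuple $b(\zeta)$ of $M$ together with one of finitely many labels.

**Step 9.** This step shows that, for a suitable $y_1$, the function $g_{y_1}$ takes its values in a finite cover of $X^{m-1}$ that is definable over $X$. Since $Y$ is a $T$-definable quotient, let $\rho:D\to Y$ be a $\emptyset$-definable surjection with $D\subseteq\bigsqcup_\tau M^{r_\tau}$ (finitely many $\tau$). Apply Lemma 7.1 with $\beta(y,t):\Leftrightarrow\rho(t)=y$, obtaining $c,W,y_1,d$. So $\delta(W')=\dim\rho^{-1}(W')$ for $X$-definable $W'\subseteq Y$.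

*Claim: for every $a\in X^{m-1}$, $\mathrm{tp}_R(g_{y_1}(a)/ca)$ has finitely many realizations.* Let $\zeta$ realize it. By saturation $\zeta=g_{y'}(a)$ for some $y'\equiv_{R,ca}y_1$. The set $W_\zeta=\{y''\in W:g_{y''}(a)=\zeta\}$ is $X$-definable and contains $y'$, so $\delta(W_\zeta)\ge d$ by (Min). As $\rho^{-1}(W_\zeta)$ is $T$-definable over $c\,a\,b(\zeta)$, pick $t$ in it with $\dim(t/ca\,b(\zeta))\ge d$. Since $\zeta=g_{\rho(t)}(a)$, we have $b(\zeta)\in\mathrm{dcl}(t,c,a)$. And $t\in\rho^{-1}(W)$, a $c$-definable set of dimension $d$. So
$$d\ge\dim(t/ca)=\dim(b(\zeta)/ca)+\dim(t/ca\,b(\zeta))\ge\dim(b(\zeta)/ca)+d.$$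
Thus $b(\zeta)$ is a tuple from $\mathrm{dcl}(ca)$. So the type has only a small number of realizations. By saturation it has finitely many, and some formula in it has finitely many solutions. This proves the Claim.

For each $a$ there are therefore an $\mathcal R$-formula $\chi(a,\zeta)$ over $c$ true of $g_{y_1}(a)$, and $n$, such that $\chi(a,\cdot)$ has at most $n$ solutions over $a$. Add to $\chi$ the clause "there are at most $n$ solutions over $a$". By saturation (over $c,y_1$) finitely many such formulas handle all $a\in X^{m-1}$. Their disjunction defines over $c$ a set $E'\subseteq E^*$ with boundedly finite fibres over $X^{m-1}$, and $g_{y_1}(a)\in E'$ for all $a$.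

**Step 10.** This step applies the induction hypothesis to the graph of $g_{y_1}$. $E'$ is a quotient of a subset of a power of $X$, $R$-definable over $c$. Use the proposition for $m-1$ with $c$ for $a_0$, with $E'\to X^{m-1}$ for $\pi$, and with the formula "$\zeta=g_y(a)$, where $\zeta$ is over $a$". So the set $G=\{g_{y_1}(a):a\in X^{m-1}\}\subseteq E'$ is $X$-definable. Hence
$$\varphi(E,y_1)=\{\varepsilon\in E:\exists\zeta\in G\text{ over the first }m-1\text{ coordinates of }\pi(\varepsilon),\ \varepsilon\in E_\zeta\}$$
is $X$-definable. By Remark 8.2 so is $\varphi(E,y_0)$. This proves Proposition 8.1, hence Theorem A, hence the conjecture: all o-minimal structures are istem. $\blacksquare$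

## 12. Structures of dimension at most one: proof of Theorem B

Let $\mathcal N$ be definable in an o-minimal structure $\mathfrak M$, with universe $N\subseteq\mathfrak M^n$, $n\ge1$, $\dim N\le1$. Name the parameters; $T=\mathrm{Th}(\mathfrak M)$ is still the theory of an o-minimal structure. Take $\mathbb M\succ\mathfrak M$ as in Section 3; dimension is that of Section 4, computed in $\mathbb M$.

First we place $N$ on finitely many copies of the line. In $\mathbb M$ every $x=(x_1,\dots,x_n)\in N$ has $\dim(x/\emptyset)\le1$, so $x\in\mathrm{dcl}(x_i)$ for some $i$. By compactness there are finitely many $\emptyset$-definable functions $f_s$ and indices $i_s$ such that $N$ is the union of the sets $\{x\in N:x=f_s(x_{i_s})\}$. Make these pieces disjoint. Then $x\mapsto(x_{i_s},s)$ on the $s$-th piece is a $\emptyset$-definable injection $N\to M\times\{1,\dots,B_0\}$, since $x=f_s(x_{i_s})$ can be recovered from its image.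

Next we compare the imaginaries. The imaginary sorts and $\emptyset$-definable relations of $\mathrm{Th}(\mathcal N)^{eq}$ are $\emptyset$-definable in $T^{eq}$: a quotient of a subset of $N^l$ is a $\emptyset$-definable quotient of a definable subset of a power of $M$, and the proof of Theorem A used only this about the sorts (see the end of Section 3). So every reduct of $\mathrm{Th}(\mathcal N)^{eq}$ is as in Theorem A with $X=N$. Hence $\mathcal N$ is istem. A reduct of an o-minimal structure is definable in it, with universe $M$ of dimension $\le1$, so it is istem. $\square$
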